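# Kalman varieties and the exact sequence of their normalizations

## 1. Kalman varieties, normalizations, and invariants of graded modules

Throughout, $K$ is an algebraically closed field of arbitrary characteristic, $V$ is an $n$-dimensional $K$-vector space, $1\le d<n$, and $L\subsetneqq V$ is a $d$-dimensional subspace. Let $\hat A=\mathrm{Sym}(\mathrm{End}(V)^*)$ be the polynomial ring in the $n^2$ matrix entries, with the standard grading.

**Definition 1.1 (Kalman variety).** For $1\le s\le d$, the Kalman variety $X_{s,d,n}\subseteq\mathrm{End}(V)$ is the set of all $\varphi$ for which there is an $s$-dimensional subspace $R\subseteq L$ with $\varphi(R)\subseteq R$. It is an irreducible variety. Its coordinate ring $\mathcal O_{s,d,n}$ is $\hat A$ modulo the prime ideal of $X_{s,d,n}$.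

For $s=1$ these are the matrices with a nonzero eigenvector in $L$. Choose a complement $V=L\oplus W$, put $m=n-d=\dim W\ge1$, and write $\varphi|_L=(\alpha,\gamma)$ with $\alpha\in\mathfrak{gl}(L)$ and $\gamma=(\gamma_1,\dots,\gamma_m):L\to W=K^m$, so that each row $\gamma_j$ lies in $L^*$. For $R\subseteq L$ we have $\varphi(R)\subseteq R$ if and only if $\alpha R\subseteq R$ and $\gamma R=0$.

*Example.* Let $d=2$, $n=3$, $\gamma=(x,y)$ and $\alpha=\begin{pmatrix}a&b\\c&e\end{pmatrix}$. If $\gamma\neq0$, then $\ker\gamma$ is spanned by $v=(y,-x)^T$, and $v$ is an eigenvector if and only if $\gamma\alpha v=0$. If $\gamma=0$, any eigenvector of $\alpha$ will do. So $X_{1,2,3}$ is the zero set of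
$$f=\det\begin{pmatrix}\gamma\\ \gamma\alpha\end{pmatrix}=bx^2+(e-a)xy-cy^2 .$$
This polynomial is linear in $b$, and $x^2$ has no common factor with $(e-a)xy-cy^2$. Hence $f$ is irreducible and $\mathcal O_{1,2,3}=\hat A/(f)$.

**Definition 1.2 (normalization).** $\tilde{\mathcal O}_{s,d,n}$ is the integral closure of $\mathcal O_{s,d,n}$ in its fraction field.

*Example.* In the previous example, let $\lambda$ be the eigenvalue of $\alpha$ on $\ker\gamma$ on the open set $\gamma\ne0$ of $X_{1,2,3}$. There $\gamma\alpha=\mu\gamma$ with $\mu=a+e-\lambda$, so $\lambda=a+e-(xa+yc)/x=e-yc/x$ lies in the fraction field. It is integral, because $\lambda^2-(a+e)\lambda+(ae-bc)=0$. It is not in $\mathcal O_{1,2,3}$: take $\alpha=\mathrm{diag}(\mu_1,\mu_2)$ with $\mu_1\ne\mu_2$. Along $\gamma=(z,0)$ we have $\lambda=\mu_2$, along $\gamma=(0,z)$ we have $\lambda=\mu_1$, and letting $z\to0$ a regular function on $X_{1,2,3}$ would need two values at one point. The variety $X_{d,d,n}=\{\gamma=0\}$ is a linear space, so $\tilde{\mathcal O}_{d,d,n}=\mathcal O_{d,d,n}$.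

**Definition 1.3 (graded invariants).** Let $A$ be a polynomial ring over $K$ in $D$ variables of degree $1$, $A_+$ its homogeneous maximal ideal, and $M\neq0$ a finitely generated graded $A$-module. The shift is $M(-k)_j=M_{j-k}$. The degrees of minimal generators of $M$ are the $j$ with $\mathrm{Tor}_0^A(M,K)_j=(M/A_+M)_j\ne0$. Further, $\mathrm{pd}\,M=\max\{i:\mathrm{Tor}_i(M,K)\neq0\}$ and $\mathrm{reg}\,M=\max\{j-i:\mathrm{Tor}_i(M,K)_j\ne0\}$.

*Examples.* If $f\ne 0$ has degree $k\ge 1$, then $A/(f)$ has $\mathrm{Tor}_0=K$ in degree $0$ and $\mathrm{Tor}_1=K$ in degree $k$, so $\mathrm{pd}=1$ and $\mathrm{reg}=k-1$. If $y_1,\dots,y_r$ are independent linear forms, the Koszul complex gives $\mathrm{Tor}_i(A/(y),K)=\wedge^iK^r$ in degree $i$, so $\mathrm{pd}=r$ and $\mathrm{reg}=0$.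

We use the following textbook facts on local cohomology $H^i_{\mathfrak m}$, $\mathfrak m=A_+$. The least and the largest $i$ with $H^i_{\mathfrak m}(M)\ne0$ are $\mathrm{depth}\,M$ and $\dim M$. The Auslander–Buchsbaum formula says $\mathrm{pd}\,M=D-\mathrm{depth}\,M$; in particular $\mathrm{pd}\,M\ge D-\dim M$, with equality exactly when $M$ is Cohen–Macaulay. Finally $\mathrm{reg}\,M=\max_i\{i+\text{top degree of }H^i_{\mathfrak m}(M)\}$. For instance $H^D_{\mathfrak m}(A)$ is the only local cohomology module of $A$; its top degree is $-D$, so $\mathrm{reg}\,A=0$.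

**Definition 1.4 ($q$-numbers).** $[k]_q=1+q+\dots+q^{k-1}$, $[k]_q!=[1]_q\cdots[k]_q$, and $\binom kr_q=\frac{[k]_q!}{[r]_q!\,[k-r]_q!}$.

The textbook formula is $\binom kr_q=\sum q^{b_1+\dots+b_r-\binom r2}$, the sum over $0\le b_1<\dots<b_r\le k-1$. So all coefficients in degrees $0,\dots,r(k-r)$ are positive. For example, $\binom42_q=1+q+2q^2+q^3+q^4$.

## 2. A conjectural exact sequence and its numerical consequences

Let $B_s=\tilde{\mathcal O}_{s,d,n}(-\tfrac{s(s-1)}2)$ for $1\le s\le d$. In "Equations and syzygies of some Kalman varieties", arXiv:1105.5756 (2011), Steven V Sam conjectures, and for $d\le3$ proves, that the normalizations of all the Kalman varieties fit into one exact sequence that starts with $\mathcal O_{1,d,n}$, and that this controls the equations of $X_{1,d,n}$. We ask whether this holds for all $1\le d<n$. It does, in every characteristic.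

**Theorem A.** Let $1\le d<n$. There is a long exact sequence of graded $\hat A$-modules
$$0\to\mathcal O_{1,d,n}\to B_1\to B_2\to\dots\to B_d\to0 .$$
Every minimal generator of the ideal of $\mathcal O_{1,d,n}$ has degree in $\{d,d+1,\dots,\frac{d(d+1)}2\}$. The projective dimension of $\mathcal O_{1,d,n}$ is $d(n-d)-d+1$ and its regularity is $\frac{d(d+1)}2-1$.

**Removing the variables that play no role.** We have $X_{s,d,n}=X_s\times\mathrm{Hom}(W,V)$ with $X_s\subseteq\mathfrak{gl}(L)\times\mathrm{Hom}(L,W)$ given by the condition on $(\alpha,\gamma)$. Adjoining the coordinates of $\mathrm{Hom}(W,V)$ is a polynomial extension. It is flat, commutes with normalization, and does not change graded $\mathrm{Tor}(-,K)$; so it preserves exactness, projective dimension, regularity and degrees of minimal generators. From now on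
$$A=K[\alpha,\gamma],\quad D=\dim A=d^2+dm,\quad \mathcal O_s=\mathcal O(X_s),\quad B_s=\tilde{\mathcal O}_s(-\tbinom s2)\ (1\le s\le d),\quad B_0=A,\quad I=I(X_1).$$
All objects are also graded by the degree in $\alpha$ and the degree in each row $\gamma_j$; "degree" alone means total degree. "Stable" means $\alpha$-stable. Theorem A then claims the exact sequence over $A$, the degree range for $I$, $\mathrm{pd}_A\mathcal O_1=dm-d+1$ and $\mathrm{reg}\,\mathcal O_1=\binom{d+1}2-1$. The method gives more.

**Theorem B.** Let $d,m\ge1$.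

1. $\tilde{\mathcal O}_s$ is Cohen–Macaulay with $\mathrm{pd}=sm$ and $\mathrm{reg}=s(d-s)$. It is minimally generated over $A$ by $\binom ds$ elements whose degrees have generating function $\binom ds_q$.
2. $I$ is generated by the $d\times d$ minors of the matrix with rows $\gamma_j\alpha^k$ ($1\le j\le m$, $0\le k\le d-1$). The minimal number of generators is $m^d$, and the generating function of their degrees is
$$\sum_{c\in\mathbb Z_{\ge0}^m,\ |c|=d}q^{\sum_j\binom{c_j+1}2}\,\frac{[d]_q!}{\prod_j[c_j]_q!}.$$
The set of degrees of minimal generators is exactly $\{d_0,d_0+1,\dots,\binom{d+1}2\}$ with $d_0=\min_{|c|=d}\sum_j\binom{c_j+1}2$. It equals $\{d,\dots,\binom{d+1}2\}$ if and only if $m\ge d$.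
3. For $m\ge2$ the nonzero local cohomology modules of $\mathcal O_1$ are exactly $H^{D-s(m-1)-1}_{\mathfrak m}(\mathcal O_1)\cong H^{D-sm}_{\mathfrak m}(B_s)$, $1\le s\le d$. For $m=1$, $\mathcal O_1=A/(f)$ with $f=\det(\gamma_1,\gamma_1\alpha,\dots,\gamma_1\alpha^{d-1})$.

## 3. The cases $\dim L=1$ and $\dim L=2$ by hand

**The case $d=1$.** Here $X_1=\{\gamma=0\}$, so $\mathcal O_1=A/(\gamma)=B_1$. The sequence is $0\to\mathcal O_1\to B_1\to0$, $\mathrm{pd}=m$, $\mathrm{reg}=0$, and the generators have degree $1$. Everything agrees with Theorem A.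

**The case $d=2$.** Let $Z=\{(\ell,\alpha,\gamma):\ell\subset L\text{ a line},\ \alpha\ell\subseteq\ell,\ \gamma\ell=0\}$. We shall see in Section 7 that $\tilde{\mathcal O}_1=\Gamma(Z,\mathcal O)$; accept this for now. Let $\lambda$ be the eigenvalue of $\alpha$ on $\ell$, a global function on $Z$.

*First we show $\Gamma(Z,\mathcal O)=A\cdot1+A\cdot\lambda$.* Let $F'=\{(\ell,\alpha):\alpha\ell\subseteq\ell\}\subset\mathbb P^1\times\mathfrak{gl}(L)$ and $A'=K[\alpha]$. One equation, a section of $\ell^*\otimes L/\ell\cong\ell^{-2}\otimes\det L$, cuts out $F'$. Hence, with $\ell=\mathcal O(-1)$, there is an exact sequence $0\to\mathcal O(-2)\otimes A'(-1)\to\mathcal O\otimes A'\to\mathcal O_{F'}\to0$. Taking cohomology, $0\to A'\to\Gamma(F',\mathcal O)\to A'(-1)\to0$. The function $\lambda$ has degree $1$ and is not in $A'$, since over $\mathrm{diag}(\mu_1,\mu_2)$ it takes the value $\mu_1$ on one axis and $\mu_2$ on the other. So $\lambda$ maps to a generator of $A'(-1)$ and $\Gamma(F',\mathcal O)=A'\oplus A'\lambda$. Next, $Z\subset F'\times\mathrm{Hom}(L,W)$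 is cut out by $m$ sections of $\ell^*$ (the $\gamma_j|_\ell$). The Koszul terms are sums of copies of $\ell^i$, so $\Gamma(F',\mathcal O)[\gamma]\to\Gamma(Z,\mathcal O)$ is onto as soon as $H^i(F',\ell^i)=0$ for $i\ge1$. For $i\ge2$ this holds because $F'$ is affine over $\mathbb P^1$. For $i=1$, tensor the sequence above with $\ell$: $H^1(\mathbb P^1,\mathcal O(-1))=0$ and $H^2(\mathbb P^1,\mathcal O(-3))=0$.

*Now the sequence.* On $Z$ the functionals $\gamma_j$ and $\gamma_j\alpha$ live on $L/\ell$, where $\alpha$ acts by $\mathrm{tr}\,\alpha-\lambda$. So $\lambda\gamma_j=\mathrm{tr}(\alpha)\gamma_j-\gamma_j\alpha$, and $\lambda$ times any entry of $\gamma$ lies in $\mathcal O_1$. For $b=p+q\lambda$ with $p,q\in A$ put $\delta_1(b)=q|_{\gamma=0}\in A/(\gamma)=\mathcal O_2$. This is well defined: at $\gamma=0$, if $\alpha$ has distinct eigenvalues $\mu_1,\mu_2$ with eigenlines $\ell_1,\ell_2$,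
$$\delta_1(b)=\frac{b(\ell_2)-b(\ell_1)}{\mu_2-\mu_1}.$$
The map is onto, and $\delta_1(b)=0$ means $q\in(\gamma)$, so $q\lambda\in\mathcal O_1$ and $b\in\mathcal O_1$. This gives $0\to\mathcal O_1\to\tilde{\mathcal O}_1\to\mathcal O_2(-1)\to0$, the predicted sequence. For $m=1$, $\mathcal O_1=A/(f)$ with $\deg f=3$, so $\mathrm{pd}=1$ and $\mathrm{reg}=2$, as predicted.

The differential is a divided difference over eigenlines. That is the pattern to generalize.

## 4. Divided differences over eigenlines, and why all rows at once is circular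

For $0\le t\le d$ let $Z_t=\{(R_t,\alpha,\gamma):\dim R_t=t,\ \alpha R_t\subseteq R_t,\ \gamma R_t=0\}$. We shall see that $B_t$ is $\Gamma(Z_t,\mathcal O)$ up to shift. If $\alpha|_{R_{t+1}}$ has distinct eigenvalues $\mu_1,\dots,\mu_{t+1}$, let $R^{(i)}$ be the sum of all eigenlines of $R_{t+1}$ except the $i$-th, $\Delta=\prod_{k<l}(\mu_l-\mu_k)$, and let $\Delta_i$ be the same product omitting $\mu_i$. The natural candidate for the differential is
$$(\delta_tb)(R_{t+1})=\sum_i(-1)^{i-1}\frac{\Delta_i}{\Delta}\,b(R^{(i)}).\tag{4.1}$$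

**Exactness at one good point.** Fix $(\alpha,\gamma)$ with $\alpha$ having distinct eigenvalues, and let $N$ be the sum of the eigenlines contained in $\ker\gamma$, $s=\dim N$. The points of $Z_t$ over $(\alpha,\gamma)$ are the $t$-element subsets $T$ of $\{1,\dots,s\}$. Encode values $b(T)$ as $\sum_T\Delta_Tb(T)\,\varepsilon_T\in\wedge^tK^s$, with $\Delta_T$ the Vandermonde product of $T$. Then (4.1) becomes exterior multiplication by $\varepsilon_1+\dots+\varepsilon_s$, because $\varepsilon_k\wedge\varepsilon_{T'\setminus k}=(-1)^{i-1}\varepsilon_{T'}$ when $k$ is the $i$-th element of $T'$. Exterior multiplication by a nonzero vector is exact, so all is well if $s\ge1$. If $s=0$ only $t=0$ survives, and this should account for $I$.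

**The first attempt.** To pass from points to regular functions, filter by the dimension of a stable $N\subseteq\ker\gamma$ containing $R_t$. For $s\ge t$ let $Z_{t,[s]}=\{(R_t\subseteq N,\alpha,\gamma):\dim N=s,\text{ both stable},\gamma N=0\}$, and let $F_{\le s}B_t$ be the set of $b$ whose pullbacks to $Z_{t,[s']}$ vanish for all $s'>s$. If $b\in F_{\le s}B_t$, its pullback to $Z_{t,[s]}$ vanishes wherever $N$ can be enlarged to a stable $(s+1)$-dimensional subspace of $\ker\gamma$. So the graded pieces embed into the sections of an ideal sheaf $J$, that of the enlargeable locus. If the embedding were an equality, the graded complexes would be of the form (sections of $J$ on $Z_{[s]}$) $\otimes\wedge^tK^s$ and exact for $s\ge1$. To prove equality one would compare dimensions, and for that one must know the Hilbert function of $J$.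

For $m=1$ this is possible: $N$ is enlargeable exactly when the functionals $\gamma_1\alpha^k$, $0\le k<d-s$, on $L/N$ are linearly dependent. That is one equation, and $J$ is a line bundle. For $m\ge2$ and $s<d$ it stops here. The enlargeable locus is nonempty, and it is the image of the space of $(N\subset N',\alpha,\gamma)$ with $\dim N'=s+1$, both stable, $\gamma N'=0$. That space has dimension $D-(s+1)m$: the stability conditions on $\alpha$ cancel the dimension of the flag variety, and $\gamma$ satisfies $(s+1)m$ conditions. But $Z_{[s]}$ has dimension $D-sm$, so the locus has codimension at least $m\ge2$ and $J$ is not locally principal. Worse, for $s=t=0$ we have $J=I$, the very object we want to know. The argument is circular.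

**The way past.** Impose the rows of $\gamma$ one at a time. Choose a stable $N_1\subseteq L$ killed by $\gamma_1$, then a stable $N_2\subseteq N_1$ killed by $\gamma_2$, and so on down to $N_m\supseteq R_t$. Whether $N_j$ can be enlarged inside $N_{j-1}$ is a question about the single functional $\gamma_j$ on $N_{j-1}/N_j$, hence one equation $f_j=0$. Filtering by the dimensions $(\dim N_1,\dots,\dim N_m)$ in lexicographic order, the ideal becomes principal, generated by $f_\sigma=\prod f_j$. What must be supplied is cohomology vanishing for the line bundles $f_\sigma\mathcal O$ in every characteristic (Section 6), a construction of $\delta_t$ that commutes with pullback (Section 8), and a count showing that the graded pieces are as large as possible (Section 10).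

## 5. Spaces of flags of stable subspaces

**Definition 5.1.** For $0\le r\le d$ let $F'_r=\{(R_1\subset\dots\subset R_r\subseteq L,\ \alpha):\dim R_i=i,\ \alpha R_i\subseteq R_i\}$, with $R_0=0$. Put $\ell_i=R_i/R_{i-1}$, $U_i=L/R_i$, and let $\lambda_i\in\Gamma(F'_r,\mathcal O)$ be the eigenvalue of $\alpha$ on $\ell_i$.

It is a vector bundle over a partial flag variety, hence smooth and irreducible. The number of linear conditions on $\alpha$ equals the dimension of the flag variety (the tangent space of the flag variety is $\mathfrak{gl}(L)$ modulo the stabilizer of the flag), so $\dim F'_r=d^2$. *Example:* for $d=2$, $F'_1$ is the space $F'$ of Section 3.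

**Definition 5.2.** For $0\le t\le d$ let $\Sigma_t=\{\sigma=(s_1,\dots,s_m):d\ge s_1\ge\dots\ge s_m\ge t\}$; put $s_0=d$ and $c_j=s_{j-1}-s_j$. For $\sigma\in\Sigma_t$ let
$$Z_{t,\sigma}=\{(R_t\subseteq N_m\subseteq\dots\subseteq N_1\subseteq N_0=L;\ \alpha,\gamma):\ \dim R_t=t,\ \dim N_j=s_j,\ \text{all stable},\ \gamma_j(N_j)=0\}.$$
Put $Z_\sigma=Z_{0,\sigma}$ and $[t]=(t,\dots,t)$. Then $Z_t=Z_{t,[t]}=Z_{[t]}$. Primes ($Z'_t,Z'_\sigma,Z'_{t,\sigma}$) denote the same spaces without $\gamma$. Finally $F_\sigma=\{(R_\bullet,\alpha,\gamma):(R_\bullet,\alpha)\in F'_{s_1},\ \gamma_j(R_{s_j})=0\}$.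

There are maps $Z_{t,\sigma}\to Z_t$ forgetting the $N_j$ (indeed $\gamma_jR_t=0$ because $R_t\subseteq N_j$), and $F_\sigma\to Z_{t,\sigma}$ with $N_j=R_{s_j}$. Each $Z_{t,\sigma}$ is a vector bundle over a partial flag variety, so smooth and irreducible.

*Example.* For $d=m=2$, $\Sigma_0$ in lexicographic order is $(0,0)<(1,0)<(1,1)<(2,0)<(2,1)<(2,2)$. The space $Z_{(2,0)}$ has $N_1=L$, $N_2=0$, so it is the linear space $\gamma_1=0$. The space $Z_{(1,0)}$ consists of $(\ell,\alpha,\gamma)$ with $\ell$ stable, $\gamma_1\ell=0$ and $\gamma_2$ arbitrary.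

**Adapted frames.** The flag variety underlying $Z_{t,\sigma}$ is covered by translates of the big cell. Each is an affine space over which $L$ has a frame adapted to the flag. Over such a cell $Z_{t,\sigma}$ is the product of the cell with the linear space of pairs $(\alpha,\gamma)$ that are block triangular in the frame and have the prescribed zeros. So its coordinate ring is a polynomial ring in the cell coordinates and the free entries of $\alpha,\gamma$ in the frame.

## 6. Cohomology vanishing in all characteristics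

For a vector bundle $U$, the divided power is $D^pU=(\mathrm{Sym}^pU^*)^*$; for a line bundle, $D^p\ell=\ell^p$. We use two textbook facts. First, if $0\to\ell\to U'\to U\to0$ is exact with $\ell$ a line bundle, then dualizing the filtration of $\mathrm{Sym}^pU'^*$ shows that $D^pU'\to D^pU$ is onto with kernel filtered by $\ell^j\otimes D^{p-j}U$, $1\le j\le p$. Second, for $pr:\mathbb P(U)\to Y$ the bundle of lines in a bundle $U$ of rank $u\ge1$, with tautological $\ell$ and $b\ge 0$,
$$R\,pr_*\ell^b=\begin{cases}\mathcal O&b=0,\\0&0<b<u,\\ D^{b-u}U\otimes\det U\ \text{ in degree }u-1&b\ge u.\end{cases}\tag{6.1}$$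
The last line is relative duality with $\omega_{pr}=\ell^u\otimes\det U^*$: the sheaf is the dual of $pr_*(\ell^{u-b})\otimes\det U^*=\mathrm{Sym}^{b-u}U^*\otimes\det U^*$.

**Lemma 6.1.** Let $i_1,\dots,i_r\ge0$ and let $E$ be a tensor product of bundles $D^pU_k$ and $\wedge^cU_k$, $0\le k\le r$, on $F'_r$. Let $|p|$ be the sum of the exponents of all divided powers occurring, and $|i|=\sum i_\nu$.

(a) $H^a(F'_r,\ell_1^{i_1}\cdots\ell_r^{i_r}\otimes E)=0$ for $a>|i|+|p|$.

(b) If $|i|>0$, this also holds for $a=|i|+|p|$.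

(c) For $r\ge1$ and $g:F'_r\to F'_{r-1}$: $R^{>0}g_*\mathcal O=0$ and $g_*\mathcal O_{F'_r}=\mathcal O_{F'_{r-1}}[\lambda_r]/(\chi(\lambda_r))$, where $\chi$ is the characteristic polynomial of the map $\bar\alpha$ induced on $U_{r-1}$.

*Proof.* Induction on $r$. For $r=0$, $F'_0=\mathfrak{gl}(L)$ is affine and $|i|=0$, so (a) holds and (b) is empty. Let $r\ge1$.

**Step 1: removing factors built from $U_r$.** The purpose is to reduce to bundles $E$ pulled back from $F'_{r-1}$. Use a second induction, on the total degree of the factors of $E$ built from $U_r$, and the sequence $0\to\ell_r\to U_{r-1}\to U_r\to0$. If $E$ contains $D^pU_r$, $p>0$, it suffices that $H^a$ vanishes with $D^pU_r$ replaced by $D^pU_{r-1}$, and that $H^{a+1}$ vanishes with it replaced by $\ell_r^j\otimes D^{p-j}U_r$, $1\le j\le p$. In both cases $|i|+|p|$ is unchanged. If $E$ contains $\wedge^cU_r$, $c>0$, use $0\to\ell_r\otimes\wedge^{c-1}U_r\to\wedge^cU_{r-1}\to\wedge^cU_r\to0$. It suffices that $H^a$ vanishes with $\wedge^cU_{r-1}$ (same $|i|+|p|$) and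 $H^{a+1}$ with $\ell_r\otimes\wedge^{c-1}U_r$ ($|i|+|p|$ larger by $1$). All these bundles have smaller $U_r$-degree. For (a), each needed vanishing is an instance of (a). For (b), the $H^a$ terms are instances of (b), the terms $H^{a+1}(\ell_r^jD^{p-j}U_r\otimes\cdots)$ are instances of (a), and the terms $H^{a+1}(\ell_r\wedge^{c-1}U_r\otimes\cdots)$ are instances of (b).

**Step 2: a Koszul complex for $F'_r$ over $F'_{r-1}$.** The purpose is to push cohomology down to $F'_{r-1}$. Now $E$ involves only $U_0,\dots,U_{r-1}$. Put $U=U_{r-1}$, $u=\mathrm{rk}\,U=d-r+1\ge1$, $q=i_r$ and $G=\ell_1^{i_1}\cdots\ell_{r-1}^{i_{r-1}}\otimes E$. In $\mathbb P(U)\times\mathbb A^1$ over $F'_{r-1}$ (a line $\ell\subset U$, a coordinate $\lambda$), $F'_r$ is the zero scheme of the section $(\bar\alpha-\lambda)|_\ell$ of $U\otimes\ell^*$: a stable line is the same as a line on which $\bar\alpha$ acts by some scalar $\lambda$, and $\lambda$ is determined; this is true on points over any base. The ambient space is smooth of dimension $d^2+u$, and $\dim F'_r=d^2$,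 so the codimension is $u=\mathrm{rk}(U\otimes\ell^*)$. Hence the Koszul complex with terms $\wedge^jU^*\otimes\ell^j$, $0\le j\le u$, resolves $\mathcal O_{F'_r}$, and $H^a(F'_r,\ell_r^q\otimes G)=0$ if $H^{a+j}(\mathbb P(U)\times\mathbb A^1,\wedge^jU^*\otimes\ell^{j+q}\otimes G)=0$ for all $j$.

**Step 3: the case $q\ge1$.** By (6.1) only terms with $j+q\ge u$ contribute. Write $j=u-k$ with $0\le k\le q$. Since $\det U\otimes\wedge^{u-k}U^*=\wedge^kU$, the condition is
$$H^{a+j-(u-1)}=H^{a-k+1}(F'_{r-1},\,G\otimes D^{q-k}U\otimes\wedge^kU)=0 .$$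
For this bundle the number "$|i|+|p|$" is $(|i|-q)+(|p|+q-k)=|i|+|p|-k$. Now $a-k+1>|i|+|p|-k$ as soon as $a\ge|i|+|p|$. So (a) for $r-1$ gives both (a) and (b).

**Step 4: the case $q=0$.** Only $j=0$ and $j=u$ contribute. They give $H^a(F'_{r-1},G)[\lambda]$ and, as $\det U\otimes\wedge^uU^*=\mathcal O$, $H^{a+1}(F'_{r-1},G)[\lambda]$. Both vanish by induction: for (b), the first by (b) and the second by (a).

**Step 5: part (c).** The purpose is to identify direct images of $\mathcal O$. Take direct images of the Koszul complex to $F'_{r-1}\times\mathbb A^1$ with $q=0$, $G=\mathcal O$. The term $j=0$ gives $\mathcal O$ in degree $0$, the term $j=u$ gives $\mathcal O$ in total degree $(u-1)-u=-1$, and the others give $0$. So there is a triangle whose connecting map is multiplication by a function $h$ on $F'_{r-1}\times\mathbb A^1$. Since a direct image of a sheaf has no cohomology in degree $-1$, we get $R^{>0}g_*\mathcal O=0$ and an exact sequence $0\to\mathcal O[\lambda]\xrightarrow{h}\mathcal O[\lambda]\to g_*\mathcal O\to0$.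 Let $\mathbb G_m$ scale $\alpha$ and $\lambda$. The section $(\bar\alpha-\lambda)|_\ell$ has degree $1$, so the Koszul complex is equivariant when its $j$-th term is twisted by $(-j)$; hence $h$ is homogeneous of degree $u$. By Cayley–Hamilton, $\chi(\lambda_r)=0$ on $F'_r$, so locally $\chi=ch$. The factor $c$ is unique because $h$ is a nonzerodivisor, so $c$ is a global function on $F'_{r-1}\times\mathbb A^1$, homogeneous of degree $u-u=0$. Thus $c$ is a function on a connected projective flag variety, i.e. a constant, and $c\ne0$ as $\chi\ne0$. So $(h)=(\chi)$. $\square$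

Four consequences follow.

**(6.2) Functions on $F'_r$.** Iterating (c), whose step $i$ involves a monic polynomial of degree $d-i+1$: $\Gamma(F'_r,\mathcal O)$ is a free $K[\mathfrak{gl}(L)]$-module with basis $\lambda_1^{a_1}\cdots\lambda_r^{a_r}$, $0\le a_i\le d-i$, and $H^{>0}(F'_r,\mathcal O)=0$. In particular, for full flags in $K^c$ and $\pi:F'_c\to\mathfrak{gl}_c$, $R\pi_*\mathcal O$ is $\mathcal O$-free, in degree $0$, on the $\lambda^a$ with $0\le a_i\le c-i$.

**(6.3) Passing to full flags.** Over a cell with adapted frame, $F_\sigma\to Z_{t,\sigma}$ is the base change of $\prod F'_c\to\prod\mathfrak{gl}_c$, the product over the blocks $R_t$, $N_m/R_t$ and $N_{j-1}/N_j$ ($2\le j\le m$), along the map taking $\alpha$ to its diagonal blocks: a stable refinement of the flag inside $N_1$ is the same as a stable full flag in each block. That map is a linear projection times the projection from the remaining coordinates, hence smooth. By flat base change the derived direct image of $\mathcal O_{F_\sigma}$ is free on the monomials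 in the $\lambda$'s, bounded blockwise as in (6.2), including the monomial $1$. The $\lambda_i$ are global functions, so this decomposition is global. The same holds for $F'_{s_1}\to Z'_{t,\sigma}$. By the projection formula, the cohomology of a bundle on $Z_{t,\sigma}$ (or $Z'_{t,\sigma}$) is a direct summand of the cohomology of its pullback to $F_\sigma$ (or $F'_{s_1}$).

**(6.4) Vanishing.** For $a>0$: $H^a(Z_{t,\sigma},\mathcal O)=0$, $H^a(Z_{t,\sigma},\det(L/N_m))=0$, and $H^a(Z_t,\det(L/R_t)^{\otimes m})=0$.

*Proof.* By (6.3) work on $F_\sigma\subset F'_{s_1}\times\mathrm{Hom}(L,W)$ (with $\sigma=[t]$ in the last case). It is the zero locus of the section $(\gamma_j|_{R_{s_j}})_j$ of $\bigoplus_jR_{s_j}^*$, a subbundle of codimension equal to the rank, so the Koszul complex with terms $\wedge^\nu(\bigoplus_jR_{s_j})$ resolves $\mathcal O_{F_\sigma}$. The $\nu$-th term is filtered by line bundles $\ell_1^{i_1}\cdots\ell_{s_1}^{i_{s_1}}$ with $i_k\ge0$, $|i|=\nu$. The bundles in question pull back to tensor products $E$ of exterior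 powers of the $U_k$, with $|p|=0$. So $H^{a+\nu}(F'_{s_1},\ell^i\otimes E)=0$ for $a>0$ by Lemma 6.1(a), and the claim follows. $\square$

**(6.5) Surjectivity.** $\Gamma(Z'_\sigma,\mathcal O)[\gamma]\to\Gamma(Z_\sigma,\mathcal O)$ is surjective.

*Proof.* By Lemma 6.1(b), $H^\nu(F'_{s_1}\times\mathrm{Hom}(L,W),\wedge^\nu(\bigoplus_jR_{s_j}))=0$ for $\nu\ge1$. So $\Gamma(F'_{s_1},\mathcal O)[\gamma]\to\Gamma(F_\sigma,\mathcal O)$ is onto. By (6.3) with $t=0$ both sides decompose along the same monomials $\lambda^a$, compatibly with restriction. Take the component of the monomial $1$. $\square$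

## 7. The normalizations are Cohen–Macaulay

**Step 1: $\tilde{\mathcal O}_s=\Gamma(Z_s,\mathcal O)$ and $\dim X_s=D-sm$.** The purpose is to replace an integral closure by functions on a smooth space. The map $p:Z_s\to X_s$ is projective and surjective, and $Z_s$ is smooth and irreducible of dimension $D-sm$. Put $X_{d+1}=\emptyset$; note $X_{s+1}\subseteq X_s$, as an endomorphism of a nonzero $(s+1)$-dimensional space has an invariant $s$-dimensional subspace.

The open set $X_s\setminus X_{s+1}$ of $X_s$ is nonempty. For $s=d$ this is clear. For $s<d$ take $L=R\oplus L'$ with $\dim R=s$, $\alpha|_R=0$, $\gamma|_R=0$, $\alpha L'\subseteq L'$, the $\gamma_1\alpha^k$ spanning $L'^*$, and $\gamma_j=0$ for $j\ge2$. If $v=r+l'$ lies in a stable subspace of $\ker\gamma$, then $\gamma_1\alpha^kl'=\gamma_1\alpha^kv=0$ for all $k$, so $l'=0$. Thus every stable subspace of $\ker\gamma$ lies in $R$.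

Over $X_s\setminus X_{s+1}$ each fiber is one point. If $R\ne R'$ are stable $s$-dimensional subspaces of $\ker\gamma$, then $R+R'$ is stable in $\ker\gamma$, and adding to $R$ an eigenline of $\alpha$ in $(R+R')/R$ gives a stable $(s+1)$-dimensional subspace of $\ker\gamma$, a contradiction. The fibers are also reduced: the tangent space of the fiber at $R$ consists of $h\in\mathrm{Hom}(R,L/R)$ with $\bar\alpha h=h\alpha|_R$ and $\bar\gamma h=0$ (require that $\{r+\epsilon h(r)\}$ be stable and killed by $\gamma$ modulo $\epsilon^2$). The image of $h$ is a stable subspace of $L/R$ killed by $\bar\gamma$, so it is $0$ by the same eigenline argument. So over $X_s\setminus X_{s+1}$ the map $p$ is proper, injective on points and unramified, hence a closed immersion (it is finite, and Nakayama applies at each closed point). Being surjective onto a reduced scheme, it is an isomorphism there. Thus $p$ is birational. The ring $\Gamma(Z_s,\mathcal O)$ is finite over $\mathcal O_s$, normal, and has the same fraction field, so it is $\tilde{\mathcal O}_s$.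

**Step 2: a formula for Tor.** The purpose is to read syzygies from cohomology on a Grassmannian. Let $Gr=Gr(s,L)$, $g=\dim Gr=s(d-s)$, with tautological subbundle $R$. In $Gr\times\mathrm{Spec}\,A$, the subbundle $Z_s$ is cut out by the bundle of linear forms
$$\xi=R\otimes(L/R)^*\ \oplus\ R\otimes W^*\ \cong\ \Omega_{Gr}\oplus R^m,\qquad \mathrm{rk}\,\xi=g+sm,\qquad\det\xi\cong\omega_{Gr}\otimes(\det R)^m .$$
Let $\mathcal M$ be a line bundle on $Gr$. The Koszul complex $\wedge^j\xi\otimes\mathcal M\otimes A(-j)$ resolves $\mathcal M\otimes\mathcal O_{Z_s}$. For a finite affine cover of $Gr$ with intersections $U_J$, the total Čech complex $C$ of this Koszul complex computes $R\Gamma(Z_s,\mathcal M)$. It is a bounded complex of free $A$-modules, with terms $\Gamma(U_J,\wedge^j\xi\otimes\mathcal M)\otimes_KA(-j)$. The Koszul differentials have entries that are linear forms in $A$, so they vanish after $\otimes_AK$. Hence $C\otimes_AK$ is the direct sum over $j$ of the Čech complexes of $\wedge^j\xi\otimes\mathcal M$, in internal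 degree $j$, shifted by $[j]$, and
$$H^{-i}\bigl(R\Gamma(Z_s,\mathcal M)\otimes^L_AK\bigr)_j=H^{j-i}(Gr,\wedge^j\xi\otimes\mathcal M).\tag{7.1}$$
If $H^{>0}(Z_s,\mathcal M)=0$, then $C$ is quasi-isomorphic to $\Gamma(Z_s,\mathcal M)$ and (7.1) is $\mathrm{Tor}_i^A(\Gamma(Z_s,\mathcal M),K)_j$; in particular it vanishes for $i<0$.

**Step 3: regularity and projective dimension.** Take $\mathcal M=\mathcal O$, allowed by (6.4). Then $\mathrm{Tor}_i(\tilde{\mathcal O}_s,K)_j=H^{j-i}(Gr,\wedge^j\xi)\ne0$ forces $j-i\le g$, so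
$$\mathrm{reg}\,\tilde{\mathcal O}_s\le s(d-s).\tag{7.2}$$
By Serre duality this Tor group is dual to $H^{g-j+i}(\wedge^j\xi^*\otimes\omega_{Gr})$. Since $\wedge^j\xi^*=\wedge^{g+sm-j}\xi\otimes\det\xi^*$ and $\det\xi^*\otimes\omega_{Gr}=(\det R^*)^m$, it is
$$H^{j'-i'}\bigl(Gr,\wedge^{j'}\xi\otimes(\det R^*)^m\bigr),\qquad j'=g+sm-j,\quad i'=sm-i .$$
As $\det R^*\cong\det(L/R)$ up to the constant line $\det L$, (6.4) and (7.1) with $\mathcal M=(\det R^*)^m$ show that this vanishes for $i'<0$, i.e. for $i>sm$. So $\mathrm{pd}\,\tilde{\mathcal O}_s\le sm=D-\dim\tilde{\mathcal O}_s$. The reverse inequality always holds, so $\tilde{\mathcal O}_s$ is Cohen–Macaulay with $\mathrm{pd}=sm$.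

## 8. The differential as exterior multiplication by $1$

**Definition 8.1.** For a vector bundle $\mathcal N$ of rank $s$ with an endomorphism $\alpha$, let $P(\mathcal N)=\mathcal O[\lambda]/(\chi_{\alpha|\mathcal N}(\lambda))$, which is free with basis $1,\lambda,\dots,\lambda^{s-1}$, and let $e=1\in P(\mathcal N)$. For a commutative ring $S$ and $f_1,\dots,f_t\in S[\lambda]$ let
$$\mathcal D(f_1,\dots,f_t)=\det\bigl(f_i(\lambda_j)\bigr)\Big/\prod_{i<j}(\lambda_j-\lambda_i)\ \in\ S[\lambda_1,\dots,\lambda_t]^{S_t}.$$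

*Example.* $\mathcal D(1,\lambda)=1$ and $\mathcal D(1,\lambda^2)=\lambda_1+\lambda_2$. In general the $\mathcal D(\lambda^{b_1},\dots,\lambda^{b_t})$, $0\le b_1<\dots<b_t$, are the Schur polynomials, which form an $S$-basis of the symmetric polynomials.

**Lemma 8.2.** Let $t\le s$ and let $Z'_t\to\mathfrak{gl}_s$ parametrize pairs ($\alpha$, $\alpha$-stable $R_t\subseteq K^s$). Put $S=K[\mathfrak{gl}_s]$, $P=S[\lambda]/(\chi_\alpha)$. Then $H^{>0}(Z'_t,\mathcal O)=0$, and $f_1\wedge\dots\wedge f_t\mapsto\mathcal D(f_1,\dots,f_t)$, evaluated by means of the coefficients of the characteristic polynomial of $\alpha|_{R_t}$, is a well-defined isomorphism $\Psi_t:\wedge^tP\cong\Gamma(Z'_t,\mathcal O)$ over $S$.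

*Proof.* The vanishing follows from (6.2) and (6.3) applied to $F'_t\to Z'_t$ (with $L$ replaced by $K^s$).

*Well defined.* $\mathcal D$ is alternating and $S$-multilinear. Work in the domain $\Gamma(F'_t,\mathcal O)\supseteq\Gamma(Z'_t,\mathcal O)$, where $\lambda_1,\dots,\lambda_t$ are the eigenvalues on $R_t$. There $\chi_\alpha(\lambda_i)=0$ and $\prod_{i<j}(\lambda_j-\lambda_i)\ne0$. If some $f_i\in(\chi_\alpha)$, the determinant has a zero row, so $\mathcal D=0$.

*Onto.* By (6.3), $\Gamma(F'_t)=\bigoplus_a\Gamma(Z'_t)\lambda^a$ over $0\le a_i\le t-i$. By (6.2), $\Gamma(F'_t)$ is the image of $S[\lambda_1,\dots,\lambda_t]$, and by the textbook theorem $S[\lambda_1,\dots,\lambda_t]=\bigoplus_aS[\epsilon_1,\dots,\epsilon_t]\lambda^a$ with the same $a$, where the $\epsilon_i$ are the elementary symmetric polynomials. The ring $S[\epsilon_1,\dots,\epsilon_t]$ maps into $\Gamma(Z'_t)$. Given $y\in\Gamma(Z'_t)$, lift it to $\sum_ay_a(\epsilon)\lambda^a$ and compare components of $1$: $y$ is the image of $y_0$. So $\Gamma(Z'_t)$ is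 the image of the symmetric polynomials, which are spanned over $S$ by the $\mathcal D(\lambda^{b_1},\dots,\lambda^{b_t})$.

*Injective.* $\wedge^tP$ is free of rank $\binom st$. By (6.2), $\Gamma(F'_t)$ has rank $s!/(s-t)!$, and it is $t!$ copies of $\Gamma(Z'_t)$; so the target also has rank $\binom st$. The kernel of the surjection is a submodule of a free module over a domain, of rank $0$, hence $0$. $\square$

**Step 1: relative version.** Over cells with adapted frame, $Z_{t,\sigma}=Z_\sigma\times_{\mathfrak{gl}_{s_m}}Z'_t$, where $Z_\sigma\to\mathfrak{gl}(N_m)\cong\mathfrak{gl}_{s_m}$ is smooth. Flat base change gives, for $q_t:Z_{t,\sigma}\to Z_\sigma$ and $\sigma\in\Sigma_t$, an isomorphism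
$$\Psi_t:\wedge^tP(N_m)\cong q_{t*}\mathcal O_{Z_{t,\sigma}},$$
which is global since the formula for $\Psi_t$ is canonical.

**Step 2: the formula at distinct eigenvalues.** The purpose is to compare the maps for different $\sigma$. Let $w$ be a local section of $\wedge^tP(N_m)$ and $R_{t+1}\subseteq N_m$ stable with distinct eigenvalues $\mu_1,\dots,\mu_{t+1}$. For $w=f_1\wedge\dots\wedge f_t$, expand the determinant in $\mathcal D(1,f_1,\dots,f_t)$ along its row of ones. With $R^{(i)},\Delta,\Delta_i$ as in Section 4,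
$$\Psi_{t+1}(e\wedge w)(R_{t+1})=\sum_i(-1)^{i-1}\frac{\Delta_i}{\Delta}\,\Psi_t(w)(R^{(i)}).\tag{8.1}$$

**Step 3: definition of $\delta_t$.** Let $\rho_{t,\sigma}:\Gamma(Z_t,\mathcal O)\to\Gamma(Z_{t,\sigma},\mathcal O)$ be pullback, $\sigma\in\Sigma_t$. Up to shift $\Gamma(Z_t,\mathcal O)=B_t$. For $0\le t<d$ define
$$\delta_t:B_t\to B_{t+1},\qquad\delta_t(b)=\Psi_{t+1}\bigl(e\wedge\Psi_t^{-1}\rho_{t,[t+1]}(b)\bigr)\in\Gamma(Z_{t+1,[t+1]},\mathcal O)=\Gamma(Z_{t+1},\mathcal O).$$
It is $A$-linear. With $\deg\lambda=1$, $\Psi_t$ lowers degrees by $\binom t2$, which is exactly the shift in $B_t$; so $\delta_t$ has degree $0$. The map $\delta_0:A\to\tilde{\mathcal O}_1$ is the natural one, as $\Psi_1(b\cdot e)=b$. By (8.1), $\delta_t$ satisfies (4.1). For $d=2$ we get $\delta_1(\lambda)=\mathcal D(1,\lambda)=1$, as in Section 3.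

**Step 4: compatibility with all pullbacks.** For all $\sigma\in\Sigma_{t+1}$,
$$\rho_{t+1,\sigma}\,\delta_t=\Psi_{t+1}\circ(e\wedge)\circ\Psi_t^{-1}\circ\rho_{t,\sigma}.\tag{8.2}$$
Indeed, on the dense open subset of the irreducible variety $Z_{t+1,\sigma}$ where $\alpha|_{R_{t+1}}$ has distinct eigenvalues, the left side is given by (4.1), and the right side by (8.1) with $w=\Psi_t^{-1}\rho_{t,\sigma}(b)$. Both are $\sum_i(-1)^{i-1}\frac{\Delta_i}\Delta b(R^{(i)})$.

**Step 5: a complex.** By (8.2) with $\sigma=[t+2]$, $\delta_{t+1}\delta_t(b)=\Psi_{t+2}(e\wedge e\wedge\cdots)=0$. So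
$$B_\bullet:\quad0\to A\to B_1\to\dots\to B_d\to0$$
is a complex with $H^0(B_\bullet)=\ker(A\to\tilde{\mathcal O}_1)=I$. The exact sequence of Theorem A is the statement $H^t(B_\bullet)=0$ for $t\ge1$.

## 9. The lexicographic filtration and divisibility by $f_\sigma$

Order $\Sigma_0$ lexicographically and put, for $\sigma\in\Sigma_0$,
$$F_{\le\sigma}B_t=\bigcap_{\tau\in\Sigma_t,\ \tau>\sigma}\ker\rho_{t,\tau},\qquad F_{<\sigma}B_t=\bigcap_{\tau\in\Sigma_t,\ \tau\ge\sigma}\ker\rho_{t,\tau}.$$
By (8.2) and $\Sigma_{t+1}\subseteq\Sigma_t$ these are subcomplexes. The filtration is finite and exhaustive, since $F_{\le[d]}B_t=B_t$. It is separated, since $[t]\in\Sigma_t$ and $\rho_{t,[t]}=\mathrm{id}$. Let $\mathrm{gr}_\sigma=F_{\le\sigma}/F_{<\sigma}$. If $\sigma\notin\Sigma_t$, then $\mathrm{gr}_\sigma B_t=0$. If $\sigma\in\Sigma_t$, then $\rho_{t,\sigma}$ embeds $\mathrm{gr}_\sigma B_t$ in $\Gamma(Z_{t,\sigma},\mathcal O)$.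

**Definition 9.1.** On $Z_{t,\sigma}$ the row $\gamma_j$ and $\alpha$ induce a functional and an endomorphism on $N_{j-1}/N_j$, which has rank $c_j$. Put
$$f_j=\gamma_j\wedge\gamma_j\alpha\wedge\dots\wedge\gamma_j\alpha^{c_j-1}\in\det(N_{j-1}/N_j)^*\quad(f_j=1\text{ if }c_j=0),\qquad f_\sigma=\prod_jf_j .$$

The degree of $f_j$ is $c_j$ in $\gamma_j$ and $\binom{c_j}2$ in $\alpha$, so $\deg f_\sigma=\sum_j\binom{c_j+1}2$. Multiplication by $f_\sigma$ identifies the ideal sheaf $f_\sigma\mathcal O$, up to this degree shift, with $\bigotimes_j\det(N_{j-1}/N_j)\cong\det(L/N_m)$. *Example:* for $d=m=2$, the $\sigma$ with $s_m=0$ are $(0,0),(1,0),(2,0)$, with $c=(2,0),(1,1),(0,2)$ and $\deg f_\sigma=3,2,3$.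

**Lemma 9.2.** $\rho_{t,\sigma}(F_{\le\sigma}B_t)\subseteq\Gamma(Z_{t,\sigma},f_\sigma\mathcal O)$ for $\sigma\in\Sigma_t$.

*Proof.* **Step 1: vanishing on the zero set of $f_\sigma$.** Let $b\in F_{\le\sigma}B_t$ and consider a point of $Z_{t,\sigma}$ with $f_j=0$, so $c_j\ge1$. The $c_j$ functionals $\gamma_j\alpha^k$, $0\le k<c_j$, on $N_{j-1}/N_j$ are dependent. Hence their common kernel is nonzero, and by Cayley–Hamilton it is stable. It contains an eigenline, which gives a stable $N'_j$ with $N_j\subset N'_j\subseteq N_{j-1}$, $\dim N'_j=s_j+1$, $\gamma_j(N'_j)=0$. Replacing $N_j$ by $N'_j$ gives a point of $Z_{t,\tau}$ with the same image in $Z_t$, where $\tau\in\Sigma_t$ is $\sigma$ with $s_j$ replaced by $s_j+1$; so $\tau>\sigma$. As $\rho_{t,\tau}(b)=0$, the function $\rho_{t,\sigma}(b)$ vanishes at the given point.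

**Step 2: $f_\sigma$ is squarefree.** The purpose is to turn vanishing into divisibility. Over a cell with adapted frame the coordinate ring of $Z_{t,\sigma}$ is a polynomial ring, and the $f_j$ are polynomials in disjoint sets of variables: the entries of $\alpha$ and of $\gamma_j$ on $N_{j-1}/N_j$. By the Nullstellensatz it suffices that $f=\det(z,z\alpha,\dots,z\alpha^{c-1})$ on $\mathfrak{gl}_c\times(K^c)^*$ is nonzero and squarefree, since products of squarefree polynomials in disjoint variables are squarefree. On $\alpha=\mathrm{diag}(\mu_1,\dots,\mu_c)$, $f$ restricts to $\pm\prod z_i\prod_{i<j}(\mu_j-\mu_i)$, which is nonzero and squarefree. Suppose $g^2\mid f$. As a factor of a bihomogeneous polynomial, $g$ is bihomogeneous. Its restriction is a nonzero constant, so $g$ has bidegree $(0,0)$ and is constant. $\square$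

In the example $d=m=2$, $\sigma=(2,0)$, $t=0$: $F_{\le\sigma}A$ consists of functions vanishing whenever $\gamma_1=0$ and $\gamma_2$ kills an eigenvector. Restricted to $\gamma_1=0$ these are divisible by $f_\sigma=\det(\gamma_2,\gamma_2\alpha)$.

## 10. Counting by torus weights: the graded pieces are full

**Proposition 10.1.** For $\sigma\in\Sigma_t$, $\rho_{t,\sigma}$ induces $\mathrm{gr}_\sigma B_t=\Gamma(Z_{t,\sigma},f_\sigma\mathcal O)$.

All multigraded pieces are finite-dimensional, as these are finitely generated $A$-modules. By Lemma 9.2, $\mathrm{gr}_\sigma B_t$ embeds in $\Gamma(Z_{t,\sigma},f_\sigma\mathcal O)$. Since the dimensions of the $\mathrm{gr}_\sigma B_t$ add up to that of $B_t$, it suffices to prove, without the shift of $B_t$ and in every multidegree,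
$$\mathrm{HS}\,\Gamma(Z_t,\mathcal O)=\sum_{\sigma\in\Sigma_t}\mathrm{HS}\,\Gamma(Z_{t,\sigma},f_\sigma\mathcal O).\tag{10.1}$$
By (6.4), and $f_\sigma\mathcal O\cong\det(L/N_m)$, higher cohomology vanishes on both sides. So in each multidegree both sides are Euler characteristics of homogeneous bundles on partial flag varieties of $G=GL(L)$, and we may compare characters of the diagonal torus $T$. Let $x_1,\dots,x_d$ be the weights of $L$.

**Lemma 10.2 (localization).** For a homogeneous bundle $\mathcal V$ on a partial flag variety $G/P$, in any characteristic,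
$$\chi(G/P,\mathcal V)=\sum_{T\text{-fixed points}}\frac{\mathrm{ch}(\text{fiber of }\mathcal V)}{\prod(1-\text{cotangent weights})}.\tag{10.2}$$
At the coordinate flag with members $T_\nu\subseteq[d]=\{1,\dots,d\}$ the cotangent weights are the $x_i/x_k$ with $i\in T_\nu\not\ni k$ for some $\nu$.

*Proof.* **Step 1: reduction to monomials on full flags.** First let $G/P=G/B$ be the variety of full flags. A $B$-module has a filtration by characters, and both sides are additive, so let $\mathcal V=\ell_1^{a_1}\cdots\ell_d^{a_d}$, $a\in\mathbb Z^d$. Both sides define additive maps $\mathbb Z[x_1^{\pm1},\dots,x_d^{\pm1}]\to\mathrm{Frac}$, $x^a\mapsto\cdots$. Both are linear over $\mathbb Z[x^{\pm1}]^{S_d}$. For the right side this is clear. For the left side, this ring is generated by the $\mathrm{ch}\wedge^iL$ and $(\mathrm{ch}\det L)^{-1}$; for a $G$-module $M$ we have $\chi(\mathcal V\otimes M)=\chi(\mathcal V)\,\mathrm{ch}\,M$, and $\mathcal V\otimes M$ is filtered by line bundles so that its class corresponds to $x^a\,\mathrm{ch}\,M$.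 Since $\mathbb Z[x^{\pm1}]$ is generated over $\mathbb Z[x^{\pm1}]^{S_d}$ by the $x^a$ with $0\le a_i\le d-i$, we may take such $a$.

**Step 2: both sides are $1$ for $a=0$ and $0$ otherwise.** On the left, push forward along the tower of projective bundles $\mathbb P(L/R_{r-1})$, from $r=d$ down. The rank is $d-r+1>a_r$, so by (6.1) $\ell_r^{a_r}$ pushes forward to $\mathcal O$ if $a_r=0$ and to $0$ otherwise. The right side is
$$\sum_{w\in S_d}w\Bigl(\frac{x^a}{\prod_{i<k}(1-x_i/x_k)}\Bigr)=\frac{\sum_w\mathrm{sgn}(w)\,w\bigl(\prod_kx_k^{a_k+k-1}\bigr)}{\prod_{i<k}(x_k-x_i)} .$$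
The exponents satisfy $k-1\le a_k+k-1\le d-1$. If they are not distinct, the sum is $0$. If they are distinct, then going down from $k=d$ we find $a_d=0$, $a_{d-1}=0$, and so on; for $a=0$ the numerator is the Vandermonde determinant and the value is $1$.

**Step 3: general $P$.** The map $\pi:G/B\to G/P$ is an iterated projective bundle, so $R\pi_*\pi^*\mathcal V=\mathcal V$ and $\chi(G/P,\mathcal V)=\chi(G/B,\pi^*\mathcal V)$. Group the terms of (10.2) for $\pi^*\mathcal V$ by cosets of the Weyl group $W_P$. The fiber character and the factors for the cotangent weights of $G/P$ are constant on a coset, and the remaining sum over $W_P$ is $1$ by the case $a=0$ in each block. $\square$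

**Step 1 of the proof of (10.1): the fixed-point contributions.** Let $u$ and $w_j$ record the degrees in $\alpha$ and $\gamma_j$. The linear functions on $\mathfrak{gl}(L)\times\mathrm{Hom}(L,W)$ have weights $ux_i/x_k$ (all $i,k$) and $w_jx_i$. Let $H_A$ be the character of $A$. Fixed points for $(t,\sigma)$ are chains $S\subseteq T_m\subseteq\dots\subseteq T_1\subseteq T_0=[d]$ with $|S|=t$, $|T_j|=s_j$. Call $(i,k)$ separated if some member of the chain contains $i$ but not $k$. The linear functions vanishing on the fiber of $Z_{t,\sigma}$ over the fixed point are those of weights $ux_i/x_k$ with $(i,k)$ separated, and $w_jx_i$ with $i\in T_j$. The isomorphism $f_\sigma\mathcal O\cong\bigotimes_j\det(N_{j-1}/N_j)$ is $G$-equivariant with shift $\prod_jw_j^{c_j}u^{\binom{c_j}2}$. So the contribution to the character of $\Gamma(Z_{t,\sigma},f_\sigma\mathcal O)$ is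
$$H_A\prod_{(i,k)\text{ sep}}\frac{1-ux_i/x_k}{1-x_i/x_k}\ \prod_j\Bigl[\prod_{i\in T_j}(1-w_jx_i)\cdot w_j^{c_j}u^{\binom{c_j}2}\prod_{i\in T_{j-1}\setminus T_j}x_i\Bigr].\tag{10.3}$$
Summing over $\sigma\in\Sigma_t$ means summing over all chains with $|S|=t$. The contribution of $S$ to the character of $\Gamma(Z_t,\mathcal O)$ is
$$H_A\prod_{i\in S,\,k\notin S}\frac{1-ux_i/x_k}{1-x_i/x_k}\ \prod_j\prod_{i\in S}(1-w_jx_i).\tag{10.4}$$

**Step 2: an identity for one row.** The purpose is to sum over one $T_j$ at a time.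

**Lemma 10.3.** For a finite set $X$, with $c=|X\setminus Y|$,
$$\mathcal G_X:=\sum_{Y\subseteq X}\ \prod_{i\in Y,\,k\in X\setminus Y}\frac{x_k-ux_i}{x_k-x_i}\ \prod_{i\in Y}(1-wx_i)\cdot w^cu^{\binom c2}\prod_{k\in X\setminus Y}x_k=1 .$$

For $|X|=1$ this reads $(1-wx)+wx=1$.

*Proof.* $\mathcal G_X$ is symmetric in $x$ with at most simple poles along $x_i=x_k$. Times the Vandermonde product it is an antisymmetric polynomial over $\mathbb Z[u,w]$, hence divisible by that product; so $\mathcal G_X$ is a polynomial. Fix $a\in X$ and let $x_a\to\infty$: each summand is $O(x_a)$. For $Y'\subseteq X\setminus a$ put $c'=|(X\setminus a)\setminus Y'|$ and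
$$M_{Y'}=\prod_{i\in Y',\,k\in(X\setminus a)\setminus Y'}\frac{x_k-ux_i}{x_k-x_i}\ \prod_{i\in Y'}(1-wx_i)\ w^{c'}\prod_{k\in(X\setminus a)\setminus Y'}x_k .$$
For $Y=Y'\cup a$ each of the $c'$ factors $\frac{x_k-ux_a}{x_k-x_a}$ tends to $u$, and $1-wx_a$ contributes $-w$, so the coefficient of $x_a$ is $-w\,u^{c'}u^{\binom{c'}2}M_{Y'}$. For $Y=Y'$ the factors $\frac{x_a-ux_i}{x_a-x_i}$ tend to $1$ and $c=c'+1$, so the coefficient is $w\,u^{\binom{c'+1}2}M_{Y'}$. Since $\binom{c'+1}2=\binom{c'}2+c'$, these cancel. So the polynomial $\mathcal G_X$ has degree $\le0$ in each $x_a$, i.e. it does not depend on $x$. It is invariant under $(x,w)\mapsto(\kappa x,\kappa^{-1}w)$, so it does not depend on $w$. At $w=0$ only $Y=X$ survives, and gives $1$. $\square$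

**Step 3: summation.** Fix $S$ and sum (10.3) over $T_m$, then $T_{m-1}$, down to $T_1$. Suppose $T_{j+1},\dots,T_m$ have been summed. A pair $(i,k)$ separated by $T_j$ has $i\in T_j$, $k\notin T_j$. It is separated by no other member of $S\subseteq T_j\subseteq\dots\subseteq T_1$ exactly when $k\in T_{j-1}$ and $i\notin S$. So the factors involving $T_j$ are $\prod_{i\in S}(1-w_jx_i)$ times the summand of Lemma 10.3 with $X=T_{j-1}\setminus S$, $Y=T_j\setminus S$, $w=w_j$. The sum over $T_j$ replaces them by $\prod_{i\in S}(1-w_jx_i)$. After $T_1$ only the pairs separated by $S$ remain, and the result is (10.4). This proves (10.1) and Proposition 10.1. $\square$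

## 11. Exactness of the complex

By Proposition 10.1, (8.2) and the projection formula for $q_t$ (the section $f_\sigma$ on $Z_{t,\sigma}$ is pulled back from $Z_\sigma$), $\mathrm{gr}_\sigma B_\bullet$ has terms
$$\Gamma(Z_{t,\sigma},f_\sigma\mathcal O)=\Gamma\bigl(Z_\sigma,f_\sigma\mathcal O\otimes\wedge^tP(N_m)\bigr)=\Gamma(Z_\sigma,f_\sigma\mathcal O)\otimes_K\wedge^t\langle1,\lambda,\dots,\lambda^{s_m-1}\rangle,\qquad0\le t\le s_m,$$
and zero for $t>s_m$, with differential $e\wedge$, $e=1$. If $s_m\ge1$, then $e$ is a basis vector and the complex is exact. If $s_m=0$, it is concentrated in $t=0$. By induction along the filtration $H^t(F_{\le\sigma}B_\bullet)=0$ for $t\ge1$ and all $\sigma$. For $\sigma=[d]$ this gives the exact sequence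
$$0\to\mathcal O_1\to B_1\to\dots\to B_d\to0 .$$
Moreover, since $H^1(F_{<\sigma}B_\bullet)=0$, taking $H^0$ of $0\to F_{<\sigma}B_\bullet\to F_{\le\sigma}B_\bullet\to\mathrm{gr}_\sigma B_\bullet\to0$ is exact. So $I=H^0(B_\bullet)$ with the induced filtration satisfies
$$\mathrm{gr}_\sigma I=\Gamma(Z_\sigma,f_\sigma\mathcal O)\ \text{ if }s_m=0,\qquad\mathrm{gr}_\sigma I=0\ \text{ if }s_m>0.\tag{11.1}$$

## 12. Depth, regularity and generator degrees of $\mathcal O_1$

**Step 1: local cohomology along the sequence.** The purpose is to find all $H^i_{\mathfrak m}(\mathcal O_1)$. Let $Q_s=\ker(B_s\to B_{s+1})$ for $1\le s<d$ and $Q_d=B_d$. Then $Q_1=\mathcal O_1$ and $0\to Q_s\to B_s\to Q_{s+1}\to0$ is exact. By Section 7, $H^i_{\mathfrak m}(B_s)\ne0$ only for $i=D-sm$.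

**Claim 12.1.** $H^i_{\mathfrak m}(Q_s)$ is nonzero exactly for $i\in\{D-tm+t-s:s\le t\le d\}$, and has a filtration whose graded pieces are the modules $H^{D-tm}_{\mathfrak m}(B_t)$ for those $t\in[s,d]$ with $D-tm+t-s=i$.

*Proof.* Descending induction on $s$; $s=d$ is clear. For $s<d$ the indices for $Q_{s+1}$ are $D-t(m-1)-s-1$ with $t\ge s+1$, so $H^i_{\mathfrak m}(Q_{s+1})=0$ for $i>D-(s+1)m$, in particular for $i=D-sm$. Hence the long exact sequence gives
$$0\to H^{D-sm-1}_{\mathfrak m}(Q_{s+1})\to H^{D-sm}_{\mathfrak m}(Q_s)\to H^{D-sm}_{\mathfrak m}(B_s)\to0,$$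
and $H^i_{\mathfrak m}(Q_s)\cong H^{i-1}_{\mathfrak m}(Q_{s+1})$ for $i\ne D-sm$. (For $i=D-sm+1$ the group $H^{i-1}_{\mathfrak m}(B_s)$ is nonzero, but its target $H^{D-sm}_{\mathfrak m}(Q_{s+1})$ is $0$.) Indices rise by $1$, which is the claim for $s$. $\square$

**Step 2: projective dimension.** For $s=1$ the indices are $D-t(m-1)-1$, $1\le t\le d$. So $\mathrm{depth}\,\mathcal O_1=D-d(m-1)-1$, and by Auslander–Buchsbaum
$$\mathrm{pd}\,\mathcal O_1=d(m-1)+1=d(n-d)-d+1 .$$
For $m\ge2$ these indices are distinct, so each filtration has one piece and $H^{D-s(m-1)-1}_{\mathfrak m}(\mathcal O_1)\cong H^{D-sm}_{\mathfrak m}(B_s)$. This is the first part of Theorem B(3).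

**Step 3: regularity.** Since $\mathrm{reg}\,B_t=D-tm+\text{top degree of }H^{D-tm}_{\mathfrak m}(B_t)$ and the corresponding index for $\mathcal O_1$ is $D-tm+t-1$,
$$\mathrm{reg}\,\mathcal O_1=\max_{1\le t\le d}(\mathrm{reg}\,B_t+t-1).$$
By (7.2), $\mathrm{reg}\,B_t+t-1\le h(t):=\binom t2+t(d-t)+t-1$, and $h(t+1)-h(t)=d-t>0$ for $t<d$. For $t=d$, $B_d=(A/(\gamma))(-\binom d2)$ has regularity exactly $\binom d2$, so the bound $h(d)$ is attained. Hence
$$\mathrm{reg}\,\mathcal O_1=\tbinom d2+d-1=\tbinom{d+1}2-1 .$$

**Step 4: degrees of generators.** A minimal generator of $I$ of degree $j$ is a class in $\mathrm{Tor}_1(\mathcal O_1,K)_j$, so $j-1\le\mathrm{reg}\,\mathcal O_1$ and $j\le\binom{d+1}2$. For the lower bound, by (11.1) $I$ is built from the modules $\Gamma(Z_\sigma,f_\sigma\mathcal O)$ with $s_m=0$. These live in degrees $\ge\deg f_\sigma=\sum_j\binom{c_j+1}2\ge\sum_jc_j=d$. So every minimal generator has degree in $\{d,\dots,\binom{d+1}2\}$, and Theorem A is proved. $\blacksquare$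

## 13. Generators of the normalizations and of the ideal

**Theorem B(1).** By (6.5) with $\sigma=[s]$ and Lemma 8.2 for subspaces $R_s\subseteq L$, the $\binom ds$ elements $\Psi_s(\lambda^{b_1}\wedge\dots\wedge\lambda^{b_s})$, $0\le b_1<\dots<b_s\le d-1$, generate $\tilde{\mathcal O}_s=\Gamma(Z_s,\mathcal O)$ over $A$. Their degrees $\sum b_i-\binom s2$ have generating function $\binom ds_q$. They are minimal: restriction to $\gamma=0$ maps them to a $K[\alpha]$-basis of $\Gamma(Z'_s,\mathcal O)$ and maps $A_+\tilde{\mathcal O}_s$ into $K[\alpha]_+\Gamma(Z'_s,\mathcal O)$, so no nontrivial $K$-combination lies in $A_+\tilde{\mathcal O}_s$. The top degree is $s(d-s)$, so $\mathrm{reg}\,\tilde{\mathcal O}_s\ge s(d-s)$, and (7.2) gives equality. The other claims were proved in Section 7.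

**Theorem B(2).** For $c\in\mathbb Z^m_{\ge0}$ with $|c|=d$ let $\sigma(c)$ be the $\sigma$ with these differences; it has $s_m=0$, and every $\sigma$ with $s_m=0$ arises. Here $\det(L/N_m)=\det L$ is trivial, so $f_\sigma$ is a function and $\mathrm{gr}_\sigma I=f_\sigma\Gamma(Z_\sigma,\mathcal O)$. The row-multidegree of $f_{\sigma(c)}$ is $c$. Let $I_c$ be the part of $I$ of row-multidegree $c$.

**Step 1: the lowest part of $I$.** Row-multidegrees in $\mathrm{gr}_{\sigma(c')}I$ are $\ge c'$ componentwise. So $I$ vanishes in total $\gamma$-degree $<d$, and in row-multidegree $c$ with $|c|=d$ only $\sigma=\sigma(c)$ contributes. Hence $I_c\subseteq F_{\le\sigma(c)}$. The part of $\Gamma(Z_\sigma,\mathcal O)$ of $\gamma$-degree $0$ is $\Gamma(Z'_\sigma,\mathcal O)$, so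
$$\rho_{0,\sigma(c)}:I_c\cong f_{\sigma(c)}\Gamma(Z'_{\sigma(c)},\mathcal O)\tag{13.1}$$
as graded $K[\alpha]$-modules.

**Step 2: $I$ is generated in $\gamma$-degree $d$.** By (6.5), $\mathrm{gr}_\sigma I$ with $\sigma=\sigma(c)$ is generated over $A$ by $f_\sigma\Gamma(Z'_\sigma,\mathcal O)=\rho_{0,\sigma}(I_c)$. Given an element of $I\cap F_{\le\sigma}$, subtract an $A$-combination of elements of $I_c\subseteq F_{\le\sigma}$ to land in $F_{<\sigma}$, and descend along the finite filtration. So $\bigoplus_{|c|=d}I_c$ generates $I$. As $I$ is zero in lower $\gamma$-degree, $I/A_+I=\bigoplus_{|c|=d}I_c/K[\alpha]_+I_c$.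

**Step 3: counting.** By (6.2), $\Gamma(F'_{s_1})$ is $K[\alpha]$-free with generator series $\prod_{i=1}^{s_1}[d-i+1]_q=[d]_q!/[c_1]_q!$. By (6.3) with $t=0$, $\Gamma(F'_{s_1})=\bigoplus_a\Gamma(Z'_\sigma)\lambda^a$ with $\sum_aq^{|a|}=\prod_{j\ge2}[c_j]_q!$. So $\Gamma(Z'_\sigma)$ is a graded direct summand of a finitely generated free module, hence free, with generator series $[d]_q!/\prod_j[c_j]_q!$. With $\deg f_\sigma=\sum_j\binom{c_j+1}2$ and (13.1), the generating function is as claimed. At $q=1$ it is $\sum_cd!/\prod_jc_j!=m^d$.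

A $q$-multinomial is a product of Gaussian binomials, so its coefficients are positive in all degrees from $0$ to $\sum_{i<j}c_ic_j$. Also $\sum_j\binom{c_j+1}2+\sum_{i<j}c_ic_j=\frac{d^2+d}2=\binom{d+1}2$. So each $c$ contributes exactly the degrees from $\sum_j\binom{c_j+1}2$ to $\binom{d+1}2$, and together the degrees are $d_0,\dots,\binom{d+1}2$. Since $\binom{k+1}2\ge k$ with equality only for $k\le1$, $d_0=d$ if and only if some $c$ with $|c|=d$ has all $c_j\le1$, i.e. if and only if $m\ge d$.

*Example.* For $d=m=2$: $c=(2,0)$ and $(0,2)$ give $q^3$ each, and $c=(1,1)$ gives $q^2(1+q)$. So there are four generators, of degrees $2,3,3,3$. In row-multidegree $(1,1)$ one generator of degree $3$ suffices, because $\det(\gamma_1\alpha,\gamma_2)+\det(\gamma_1,\gamma_2\alpha)=\mathrm{tr}(\alpha)\det(\gamma_1,\gamma_2)$.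

**Step 4: minors.** For finite sets $K_j\subset\mathbb Z_{\ge0}$ with $|K_j|=c_j$ let $\Delta_K$ be the determinant of the $d$ rows $\gamma_j\alpha^k$ ($k\in K_j$, $1\le j\le m$). On $X_1$ all rows kill an eigenvector of $\alpha$ lying in $\ker\gamma$, so $\Delta_K\in I_c$. On $Z_{\sigma(c)}$, $\gamma_j\alpha^k$ kills $N_j$, so the matrix is block triangular in a frame adapted to $N_\bullet$. Its $j$-th diagonal block, the rows $\gamma_j\alpha^k$ on $N_{j-1}/N_j$, has determinant $\pm f_j\,\mathcal D(\lambda^k:k\in K_j)$ in the eigenvalues of $\alpha$ on $N_{j-1}/N_j$. For a diagonal block with distinct eigenvalues $\mu_i$ this reads $\det(z_i\mu_i^k)=\prod z_i\cdot\det(\mu_i^k)$, and this suffices by density and equivariance. So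
$$\rho_{0,\sigma}(\Delta_K)=\pm f_\sigma\prod_j\mathcal D(\lambda^k:k\in K_j).\tag{13.2}$$
As in the proof of Lemma 8.2, compare $\Gamma(F'_{s_1})=\bigoplus_a\Gamma(Z'_\sigma)\lambda^a$ with $K[\alpha][\lambda_1,\dots,\lambda_{s_1}]$. The latter maps onto $\Gamma(F'_{s_1})$ by (6.2) and is free on the same $\lambda^a$ over its subring of blockwise symmetric polynomials, which maps into $\Gamma(Z'_\sigma)$. Taking components of $1$, $\Gamma(Z'_\sigma,\mathcal O)$ is spanned over $K[\alpha]$ by products of Schur polynomials of the blocks $j\ge2$. With $K_1=\{0,\dots,c_1-1\}$, whose Schur polynomial is $1$, (13.2) and (13.1) show that the $\Delta_K$ span $I_c$ over $K[\alpha]$. By Step 2, together they generate $I$.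

By Cayley–Hamilton, $\gamma_j\alpha^k$ for $k\ge d$ is a $K[\alpha]$-combination of $\gamma_j,\gamma_j\alpha,\dots,\gamma_j\alpha^{d-1}$. Expanding $\Delta_K$ by multilinearity, exponents $k\le d-1$ suffice. So $I$ is generated by the $d\times d$ minors of the matrix with rows $\gamma_j\alpha^k$, $0\le k\le d-1$. For $m=1$ there is only one such minor, and $I=(f)$, which is the remaining part of Theorem B(3). $\blacksquare$
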